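# Conflict-free choice numbers and the bound $\chi\ln n+1$

## The admissible constants form the interval $(0,1)$

Throughout, $G$ is a finite simple graph on $n$ vertices and $[t]=\{1,\dots,t\}$. There are four parallel cases. In each one a chromatic parameter $\chi$, its list version $ch$, and a size parameter $\nu$ are related by the known inequality
$$ch(G)\le \chi(G)\cdot\ln \nu(G)+1 .\tag{1}$$
The four triples $(\chi,ch,\nu)$ are:

- (i) $(\chi_{ON},\,ch_{ON},\,n)$;
- (ii) $(\chi_{CN},\,ch_{CN},\,n)$;
- (iii) $(\chi^*_{ON},\,ch^*_{ON},\,n_1^{ON})$;
- (iv) $(\chi^*_{CN},\,ch^*_{CN},\,n_1^{CN})$.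

All these symbols are defined in the next section. Call a real number $c>0$ *admissible* in one of the four cases if there is a sequence of graphs $G_1,G_2,\dots$ with $\nu(G_m)\to\infty$ and
$$ch(G_m)\ \ge\ c\,\bigl(\chi(G_m)\ln\nu(G_m)+1\bigr)\qquad\text{for every } m .\tag{2}$$

For a graph $G$ let $B(G)$ be the graph with vertex set $V(G)\times\{0,1\}$ in which $(u,0)\sim(v,1)$ exactly when $u=v$ or $uv\in E(G)$, with no other edges.

**Theorem 1 (main theorem).**

(a) All four upper bounds (1) are asymptotically tight: $c=1/10$ is admissible in each of the four cases.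

(b) Fix $r\ge2$ and put $\beta_r=\ln\frac r{r-1}$. There are graphs $G$ with $n\to\infty$, $\chi_{CN}(G)=\chi^*_{CN}(G)=r$, with $ch^*_{CN}(G)$ and $ch_{CN}(G)$ both equal to $(1+o(1))\ln n/\beta_r$, and with $\ln n_1^{CN}(G)=(1+o(1))\ln n$. The graphs $B(G)$ have the same properties for ON. The value $1/\beta_r$ is the largest possible.

(c) In each of the four cases the set of admissible constants is exactly the open interval $(0,1)$.

Part (a) answers a question from Shiwali Gupta and Rogers Mathew, "Bounds and Hardness Results for Conflict-free Choosability", arXiv:2409.12672 (2024): are the four upper bounds asymptotically tight? Part (c) says that no constant factor can be removed from (1), but that constant $1$ itself is never reached. Part (b) explains why: for a fixed value $r$ of $\chi$ the true extremal size of $ch$ is $\ln\nu/\beta_r$, and $\beta_r$ is slightly larger than $1/r$, with $r\beta_r\to1$ as $r\to\infty$.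

In (b) the value of $\chi$ is fixed while $n$ grows. The last three sections let $\chi$ grow with $n$: Theorem 7 shows tightness up to a constant for every $r\le \log_2 m$, Theorem 8 shows that for (ii) one cannot go further, and Theorem 9 shows that for open neighborhoods one can go much further, up to a power of $n$.

## Unique colors, lists, and the parameter $n_1$

For $v\in V(G)$ let $N(v)$ be the open neighborhood and $N[v]=N(v)\cup\{v\}$ the closed one. Whenever open neighborhoods are involved, $G$ is assumed to have no isolated vertices.

**Definition (conflict-free colorings).** A (partial) coloring is a map $f:V'\to\mathbb N$ with $V'\subseteq V(G)$; vertices outside $V'$ are uncolored. A color is *unique* in a set $S$ if exactly one colored vertex of $S$ has it. The coloring $f$ is CFON$^*$ if every $N(v)$ has a unique color, and CFCN$^*$ if every $N[v]$ has a unique color. When $V'=V(G)$ we drop the star and speak of CFON and CFCN colorings. The minimum numbers of colors are $\chi^*_{ON},\chi^*_{CN},\chi_{ON},\chi_{CN}$.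

A coloring need not be proper here. In a proper total coloring, however, the color of $v$ is unique in $N[v]$, so $\chi_{CN}(G)\le\chi(G)$, the ordinary chromatic number. A total coloring is a special partial one, so $\chi^*_{CN}\le\chi_{CN}$ and $\chi^*_{ON}\le\chi_{ON}$.

**Definition ($n_1$).** $n_1^{ON}(G)$ is the minimum number of colored vertices over all CFON$^*$ colorings of $G$ that use only $\chi^*_{ON}(G)$ colors. $n_1^{CN}(G)$ is defined in the same way with CFCN$^*$ and $\chi^*_{CN}$.

**Example (the 4-cycle).** Let $C_4$ have vertices $1,2,3,4$ in cyclic order, so that $N[v]$ consists of all vertices but the one opposite $v$. With one color, a CFCN$^*$ coloring is a set $V'$ meeting every $N[v]$ exactly once. One vertex fails, since its opposite misses it. Two adjacent vertices $1,2$ fail, since $N[1]$ contains both; two opposite vertices $1,3$ fail, since $N[2]$ contains both. With three or four vertices in $V'$, every $N[v]$ contains at least two of them. So $\chi^*_{CN}(C_4)\ge2$. Coloring $1$ with color $1$ and $3$ with color $2$, and nothing else, works: each $N[v]$ contains vertex $1$ or $3$, and the two colors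 differ. Hence $\chi^*_{CN}(C_4)=2$, and since one colored vertex is never enough, $n_1^{CN}(C_4)=2$.

**Definition (list versions).** A $k$-assignment gives every vertex $v$ a list $L_v$ with $|L_v|=k$. The graph $G$ is $k$-CFON$^*$-choosable if for every $k$-assignment there is a CFON$^*$ coloring $f:V'\to\bigcup_{v\in V'} L_v$ with $f(v)\in L_v$ for all $v\in V'$; it is $k$-CFON-choosable if this can always be done with $V'=V(G)$. The least such $k$ are $ch^*_{ON}(G)$ and $ch_{ON}(G)$. The numbers $ch^*_{CN}(G)$, $ch_{CN}(G)$ are defined analogously.

If $G$ is $k$-choosable in any of the four senses, it is $(k+1)$-choosable: shrink the lists. So a single bad $k$-assignment shows that the choice number is at least $k+1$. As before, $ch^*_{CN}\le ch_{CN}$ and $ch^*_{ON}\le ch_{ON}$.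

**Proposition 2 (known bounds).** In each of the four cases, $\chi(G)\le ch(G)\le\chi(G)\cdot\ln\nu(G)+1$.

The lower bound is seen by giving all vertices the same list. The upper bound will be reproved, in a sharper form, in Lemma 4.

**Example (complete graphs).** In $K_n$ with $n\ge2$ all closed neighborhoods equal $V$. Coloring one vertex shows $\chi^*_{CN}=ch^*_{CN}=1$. One color on all vertices is not CFCN, and two colors suffice (color $1$ once, color $2$ elsewhere), so $\chi_{CN}=2$. From lists of size $2$, pick a vertex $u$ and $a\in L_u$, color $u$ with $a$, and let every other vertex avoid $a$. So $ch_{CN}(K_n)=2$, while the bound $2\ln n+1$ tends to infinity. Large, dense graphs are therefore not automatically bad; the lists must be made to matter.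

We also use the standard Chernoff bounds. Let $X$ be a sum of independent indicators with mean $\mu$. Then
$$\mu\ge\lambda\ \Rightarrow\ \Pr(X\le\lambda/2)\le e^{-\lambda/8},\qquad \mu\le\lambda\ \Rightarrow\ \Pr(X\ge2\lambda)\le e^{-\lambda/3}.\tag{3}$$

## Doubling a graph turns closed neighborhoods into open ones

The first step halves the work: it lets us prove everything for closed neighborhoods and transfer it to open ones.

**Lemma 3.** The graph $B=B(G)$ is simple, has $2n$ vertices and no isolated vertices, and
$$\chi_{ON}(B)=\chi_{CN}(G),\quad \chi^*_{ON}(B)=\chi^*_{CN}(G),\quad ch_{ON}(B)=ch_{CN}(G),\quad ch^*_{ON}(B)=ch^*_{CN}(G),$$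
$$n_1^{ON}(B)=2\,n_1^{CN}(G).$$

*Proof.* $B$ is bipartite with sides $V\times\{0\}$ and $V\times\{1\}$, and $(v,0)\sim(v,1)$, so no vertex is isolated. Since $u\in N_G[v]$ is a symmetric relation,
$$N_B((v,1))=N_G[v]\times\{0\},\qquad N_B((v,0))=N_G[v]\times\{1\}.$$
Hence a partial (or total) coloring of $B$ is CFON$^*$ (or CFON) if and only if its restrictions to the two sides, each read as a coloring of $G$, are both CFCN$^*$ (or CFCN). The two restrictions can be chosen independently.

For the chromatic parameters: restrict to one side to get $\ge$, and use one optimal coloring of $G$ on both sides to get $\le$. For $n_1$: in a CFON$^*$ coloring of $B$ with only $\chi^*_{CN}(G)$ colors, each restriction is a CFCN$^*$ coloring of $G$ with at most that many colors, so each side has at least $n_1^{CN}(G)$ colored vertices; using one optimal coloring on both sides attains $2n_1^{CN}(G)$. For the choice numbers: if $G$ is $k$-choosable, color the two sides of $B$ separately from their lists; if $B$ is $k$-choosable, copy the lists of $G$ to both sides, color $B$, and keep one side. $\square$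

For example, in $B(C_4)$ the vertex $(u,0)$ is adjacent to all $(v,1)$ except the one with $v$ opposite $u$. So $B(C_4)$ is $K_{4,4}$ minus a perfect matching, which is the 3-cube, and it has $\chi^*_{ON}=2$ and $n_1^{ON}=4$.

## A random partition of the palette

We now need to know how large $ch$ can possibly be when $\chi=r$. The answer is slightly better than (1), and this improvement decides part (c).

**Lemma 4.** In any of the four cases let $r=\chi(G)$ and $\nu=\nu(G)$. If $r\ge2$, then
$$ch(G)\le\frac{\ln\nu}{\beta_r}+1,\qquad \beta_r=\ln\frac r{r-1}.$$
If $r=1$, then $ch(G)=1$.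

*Proof.* Let $f$ be an optimal coloring with colors in $[r]$ and exactly $\nu$ colored vertices, forming the set $V'$ (so $V'=V$ in cases (i), (ii)).

Suppose $r\ge2$ and put $k=\lfloor\ln\nu/\beta_r\rfloor+1$. Then $k>\ln\nu/\beta_r$, that is, $\nu(1-1/r)^k<1$. Let lists of size $k$ be given. Assign to each color in $\bigcup_vL_v$ a class in $[r]$, uniformly and independently. For $v\in V'$, the list $L_v$ contains no color of class $f(v)$ with probability $(1-1/r)^k$, so the expected number of such $v$ is $\nu(1-1/r)^k<1$. Hence for some assignment there are none, and for every $v\in V'$ we can pick $g(v)\in L_v$ of class $f(v)$. If $f(u)$ is unique in a set $S$, then every other colored $w\in S$ has $f(w)\ne f(u)$, so $g(w)$ and $g(u)$ lie in different classes and $g(w)\ne g(u)$. Thus $g(u)$ is unique in $S$, and $g$ is a coloring of the required kind with the same set $V'$.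

If $r=1$, every relevant neighborhood contains exactly one vertex of $V'$, because its single color is unique in it. So every coloring of $V'$ works, and lists of size $1$ suffice. $\square$

Since $-\ln(1-y)>y$ for $0<y<1$, we have $\beta_r>1/r$. So Lemma 4 contains the upper bound of Proposition 2. For $C_4$ it gives $ch^*_{CN}\le\ln2/\ln2+1=2$, hence $ch^*_{CN}(C_4)=2$.

Two consequences shape the rest. A graph with $\chi=1$ has $ch=1$, so a sequence witnessing tightness must have $\chi\ge2$ from some point on. And the natural target for $\chi=2$ is a graph with $ch$ of order $\ln\nu$.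

## Complete multipartite graphs do not work

For ordinary list coloring there are well-known graphs with few colors and large choice number: the complete $r$-partite graphs $K_{m*r}$ with parts of size $m$. Alon's theorem, which we use in the last section, says that their ordinary choice number is at least a constant times $r\ln m$. So a sensible first attempt for closed neighborhoods is $G=K_{m*r}$. It fails completely: $ch_{CN}(K_{m*r})\le3$.

To see this, let lists of size $3$ be given. Pick $a,b$ in two different parts, a color $\alpha\in L_a$, and a color $\beta\in L_b\setminus\{\alpha\}$. Color $a$ with $\alpha$ and $b$ with $\beta$, and color every other vertex from its list with $\alpha$ and $\beta$ removed. Now $\alpha$ and $\beta$ are each used exactly once in the whole graph. Every vertex is adjacent to $a$ or to $b$, so every closed neighborhood has a unique color.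

The failure is instructive. If the coloring uses some color only once, or rarely, then a vertex adjacent to exactly one occurrence of it is satisfied at no cost. To defeat a coloring we must exhibit a vertex $w$ such that

- no rarely used color occurs in $N(w)$;
- every frequently used color occurs at least twice in $N(w)$;
- the color of $w$ itself, if it has one, is a frequent color.

The graph therefore must contain vertices with essentially every prescribed pattern of adjacency to a small set. Random graphs have this property. The number of vertices one has to prescribe is small: two for each frequent color and at most one for each rare color, where "rare" means used at most once. With $2k$ colors this is at most $4k$ vertices, and in a random bipartite graph of density $\frac12$ a vertex has the right pattern with probability $2^{-4k}=16^{-k}$. So $n$ exponential in $k$ should be enough, which is precisely $k$ linear in $\ln n$.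

## A random bipartite graph with choice number linear in $\ln n$

**Theorem 5.** For all sufficiently large $k$ there is a bipartite graph $G_k$ with $n=n(G_k)$ satisfying $\ln(2n)\le5k$, with $\chi_{CN}(G_k)=\chi^*_{CN}(G_k)=2$ and $ch_{CN}(G_k)\ge ch^*_{CN}(G_k)\ge k+1$.

**Step 1: the graph and the lists.** The lists are all the $k$-subsets of $[2k]$, each many times on both sides. Put $q=32^k$ and $m=(2k+1)q$. Let $V_1,V_2$ be disjoint sets, each containing exactly $m$ vertices with list $L$ for every $k$-subset $L\subset[2k]$. So
$$|V_1|=|V_2|=M:=m\binom{2k}k\le(2k+1)\,128^k.$$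
Each pair in $V_1\times V_2$ is an edge independently with probability $\frac12$.

**Step 2: the adjacency property.** We state what we need from the random edges.

(★) *For $j\in\{1,2\}$, all disjoint $P,Q\subset V_{3-j}$ with $|P|+|Q|\le4k$, and every $k$-set $L\subset[2k]$, at least $2k+1$ vertices $w\in V_j$ satisfy $L_w=L$, $P\subset N(w)$ and $Q\cap N(w)=\emptyset$.*

We claim that (★) holds with positive probability for large $k$. Enlarging $Q$ only strengthens the requirement, and $M\ge4k$, so we may assume $|P|+|Q|=4k$. Fix $(j,P,Q,L)$. Each $w\in V_j$ with list $L$ satisfies $P\subset N(w)$, $Q\cap N(w)=\emptyset$ with probability $2^{-4k}=16^{-k}$, independently of the others. Split the $m$ vertices of $V_j$ with list $L$ into $2k+1$ blocks of size $q$. If each block contains a good vertex, we have $2k+1$ good vertices. Some block contains none with probability at most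
$$(2k+1)(1-16^{-k})^{32^k}\le(2k+1)e^{-2^k}.$$
There are at most $2\cdot(2M)^{4k}\cdot4^k$ quadruples: list the $4k$ vertices of $P\cup Q$ and mark each as belonging to $P$ or to $Q$. Since $\ln(2M)=O(k)$, this number is $e^{O(k^2)}$. The product of $e^{O(k^2)}$ and $(2k+1)e^{-2^k}$ tends to $0$, so for large $k$ the total failure probability is less than $1$. Fix a graph $G_k$ with (★).

**Step 3: rare colors, and which side to attack.** Let $f$ be any partial coloring of $G_k$ from the lists. A vertex $w\in V_j$ sees only $V_{3-j}$, so the rare colors for it are
$$E_j=\{c\in[2k]: c\text{ is used at most once on }V_{3-j}\},\qquad j=1,2.$$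
We would like $L_w$ to avoid $E_j$, so that the color of $w$ is frequent. But $E_1$ and $E_2$ may both be all of $[2k]$. The remedy is to treat separately the colors that are rare on both sides. Let $F=E_1\cap E_2$ and $E_j'=E_j\setminus F$. Since $E_1'$ and $E_2'$ are disjoint subsets of $[2k]$, some $j$ has $|E_j'|\le k$. Fix this $j$ and a $k$-set $L\subset[2k]\setminus E_j'$.

**Step 4: choosing the bad vertex.** Let $P\subset V_{3-j}$ consist of two vertices of each color not in $E_j$, and let $Q$ be the set of all vertices of $V_{3-j}$ with color in $E_j$. These sets are disjoint, and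
$$|P|+|Q|\le2(2k-|E_j|)+|E_j|\le4k.$$
By (★) at least $2k+1$ vertices $w\in V_j$ have $L_w=L$, $P\subset N(w)$, $Q\cap N(w)=\emptyset$. Now the colors in $F$: each belongs to $E_{3-j}$, so it is used at most once on $V_j$. Hence at most $2k$ vertices of $V_j$ have a color in $F$, and one of our $2k+1$ vertices $w$ is uncolored or has $f(w)\notin F$.

**Step 5: $N[w]$ has no unique color.** No color of $E_j$ appears in $N(w)$, since $Q\cap N(w)=\emptyset$. Every color outside $E_j$ appears at least twice in $N(w)$, since $P\subset N(w)$. If $w$ is colored, then $f(w)\in L$ gives $f(w)\notin E_j'$, and also $f(w)\notin F$; so $f(w)\notin E_j$, and $f(w)$ appears at least twice in $N(w)$. Thus every color in $N[w]$ is repeated, and $f$ is not CFCN$^*$. Since $f$ was arbitrary, $ch^*_{CN}(G_k)\ge k+1$.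

**Step 6: the remaining claims.** $G_k$ is bipartite, so $\chi^*_{CN}\le\chi_{CN}\le2$. If $\chi^*_{CN}$ were $1$, Lemma 4 would give $ch^*_{CN}=1$, a contradiction. Finally, $n=2M$ and
$$\ln(2n)=\ln(4M)\le k\ln128+\ln(8k+4)\le5k$$
for large $k$, because $\ln128<4.86$. $\square$

It helps to run Steps 3 to 5 once by hand with $k=2$ and colors $1,2,3,4$. Suppose color $1$ is used often on both sides, color $2$ often on $V_1$ and once on $V_2$, color $3$ once on each side, and color $4$ often on $V_2$ and never on $V_1$. Then $E_1=\{2,3\}$, $E_2=\{3,4\}$, $F=\{3\}$, $E_1'=\{2\}$, $E_2'=\{4\}$. Take $j=1$ and, say, $L=\{3,4\}$. The candidates $w\in V_1$ have list $\{3,4\}$, are adjacent to two vertices of color $1$ and two of color $4$ in $V_2$, and are not adjacent to the vertices of colors $2$ and $3$ in $V_2$. At most one of the candidates has color $3$. Any other one is uncolored or has color $4$, and its closed neighborhood shows only the colors $1$ and $4$, each at least twice.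

**Proof of Theorem 1(a).** Take $G_k$ for (ii) and (iv), and $B(G_k)$ for (i) and (iii), as $k\to\infty$. By Theorem 5 and Lemma 3, the relevant $\chi$ is always $2$ and the relevant choice number is at least $k+1$. The four size parameters are $n(G_k)$, $n_1^{CN}(G_k)\le n(G_k)$, $n(B(G_k))=2n(G_k)$ and $n_1^{ON}(B(G_k))=2n_1^{CN}(G_k)$, all at most $2n(G_k)\le e^{5k}$. So each upper bound is at most
$$2\cdot5k+1\le10(k+1)\le10\,ch.$$
The parameters tend to infinity, since $k+1\le ch\le2\ln\nu+1$ by Proposition 2. $\square$

## Why one edge density loses a constant factor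

Theorem 5 gives $k$ of size about $\ln n/\ln128$, while Lemma 4 allows $\ln n/\ln2$. To close this gap, look at where the vertices were spent. For a given pattern, the fraction of usable vertices $w$ was the product of two probabilities.

The list condition $L_w=L$ has probability $1/\binom{2k}k$, about $4^{-k}$. This can be repaired. We need only $L_w\cap E_j'=\emptyset$, and with a palette of size $t=Ak$, lists that are uniform random $k$-subsets of $[t]$, and $|E_j'|\le t/2$, this has probability at least $\bigl(1-\frac{A}{2(A-1)}\bigr)^k$, which is nearly $2^{-k}$ in the exponent when $A$ is large. With $r$ parts instead of two the same reasoning gives nearly $(1-\frac1r)^k$. This matches $\beta_r$ exactly.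

The neighborhood condition cost $16^{-k}$. A natural repair is to change the edge density from $\frac12$ to some other $p$, and to let a color count as rare if it occurs fewer than about $1/p$ times. If a color occurs on $N$ vertices across, then $w$ sees about $pN$ of them. When $pN$ is tiny, seeing none is almost certain; when $pN$ is huge, seeing at least two is almost certain. The trouble lies in between. Let $p=1/N$ with $N\ge2$, and suppose the coloring uses every color on exactly $N$ vertices across. The number $Z$ of those seen by $w$ is binomial, and
$$\tfrac14\le\Pr(Z=0)=\bigl(1-\tfrac1N\bigr)^N\le\tfrac1e,\qquad \Pr(Z\ge2)\le1-\Pr(Z=0)\le\tfrac34.$$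
Whichever of the two conditions we ask for, it has probability at most $\frac34$. For $t$ such colors the cost is at least a factor $(\frac34)^t$, exponential in $t\ge k$ again. With a single density, the adversary can place all colors at the critical frequency, and this argument loses a constant factor in $k$.

The way out is to use many densities at once. Let the vertices have levels $i=1,\dots,\ell$, and let a vertex of level $i$ see the other parts with density proportional to $2^{-i}$. A given color is critical only for levels $i$ with $2^i$ close to its frequency, so only for a bounded number of levels in effect. Averaged over $i$, the total cost of $t$ colors is $O(t/\ell)$ in the exponent. When $\ell$ is of order $\ln n$, this is $O(1)$, and the adversary cannot be critical at every level.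

One detail must be arranged. An edge $vw$ joins vertices of two levels, and each end should see the other with a density set by its own level. Taking the edge probability to be the product $2^{-i}\cdot2^{-i'}$ of the two level weights does this: a vertex $w$ of level $i$ sees a set $Y$ in $2^{-i}\omega(Y)$ vertices on average, where $\omega(Y)$ is the total weight of $Y$. The frequency of a color is therefore measured by weight instead of by number.

## Weighted levels: the $r$-partite construction

**Proposition 6.** Let $r\ge2$, $k\ge1$, $m,\ell\ge1$, $t>k$ be integers with $\frac t{r(t-k)}<1$. Put $n=r\ell m$ and $\pi=\bigl(1-\frac t{r(t-k)}\bigr)^k$. If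
$$\lambda:=m\,\pi\,4^{-36t/\ell}\ \ge\ 64\,t\,2^{3\ell}\ln(n+1),\tag{4}$$
then there is an $r$-partite graph $G$ on $n$ vertices with $ch^*_{CN}(G)\ge k+1$.

**Step 1: the construction.** Let $V=V_1\sqcup\dots\sqcup V_r$ and $V_j=\bigsqcup_{i=1}^\ell V_{j,i}$ with $|V_{j,i}|=m$. A vertex $v\in V_{j,i}$ has level $i$ and weight $\omega(v)=2^{-i}$; put $\omega(Y)=\sum_{v\in Y}\omega(v)$. Vertices $v,w$ in different parts are joined with probability $\omega(v)\omega(w)$, and there are no edges inside parts. Each $L_v$ is a uniform $k$-subset of $[t]$. All choices are independent.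

**Step 2: the price of one color.** This step bounds the probability that a vertex $w$ of level $i$ treats a set $Y$ as we want. Let $w\in V_{j,i}$, $Y\subset V\setminus V_j$, $Z=|N(w)\cap Y|$ and $x=2^{-i}\omega(Y)=\mathbb EZ$. Put $h(x)=3\min(x,1/x)$ for $x>0$ and $h(0)=0$. We claim
$$x<1\ \Rightarrow\ \Pr(Z=0)\ge4^{-h(x)},\qquad x\ge1\ \Rightarrow\ \Pr(Z\ge2)\ge4^{-h(x)}.\tag{5}$$
So the price is small unless $x$ is close to $1$.

The variable $Z$ is a sum of independent indicators with probabilities $p_v=2^{-i}\omega(v)\le\frac14$ and total $x$. On $[0,\frac12]$ we have $1-p\ge4^{-p}$, since the right side is convex and the two sides agree at $0$ and at $\frac12$. If $x<1$, this gives $\Pr(Z=0)=\prod_v(1-p_v)\ge4^{-x}\ge4^{-h(x)}$.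

Let $x\ge1$. Then $\Pr(Z=0)=\prod_v(1-p_v)\le e^{-x}$, and
$$\Pr(Z=1)=\sum_v\frac{p_v}{1-p_v}\prod_u(1-p_u)\le\tfrac43x\,e^{-x}.$$
So $\Pr(Z\le1)\le g:=(1+\frac43x)e^{-x}$. The derivative of $g$ in $x$ is $(\frac13-\frac43x)e^{-x}<0$ for $x\ge1$, so $g\le\frac7{3e}<0.86$. The function $\varphi(g)=\ln(1-g)+2g\ln4$ is concave, $\varphi(0)=0$, and $\varphi(0.86)=\ln0.14+1.72\ln4>-1.97+2.38>0$. Hence $\varphi\ge0$ on $[0,0.86]$, that is, $1-g\ge4^{-2g}$. Finally, using $1\le x$ and $x^2e^{-x}\le4e^{-2}$,
$$2g\le\tfrac{14}3\,x\,e^{-x}=\tfrac{14}3\cdot\frac{x^2e^{-x}}x\le\tfrac{14}3\cdot\frac{4e^{-2}}x\le\frac3x=h(x).$$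
So $\Pr(Z\ge2)\ge1-g\ge4^{-2g}\ge4^{-h(x)}$, which proves (5).

**Step 3: the price of one color over all levels is bounded.** For every real $\mu\ge0$,
$$\sum_{i\in\mathbb Z}h(\mu2^{-i})\le12.\tag{6}$$
For $\mu=0$ the sum is $0$. Otherwise, the values $\mu2^{-i}\le1$ form a geometric sequence with ratio $\frac12$ and largest term at most $1$, so they contribute at most $3\cdot2$. The values $\mu2^{-i}>1$ have reciprocals forming such a sequence too, contributing at most $3\cdot2$.

**Step 4: the random property.** This is the analogue of (★). We claim that with positive probability the following holds.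

(★★) *For all $i\in[\ell]$, $j\in[r]$, all pairwise disjoint $Y_1,\dots,Y_t\subset V\setminus V_j$ with $|Y_c|\le2^{3\ell+1}$ for all $c$ and $\sum_ch(2^{-i}\omega(Y_c))\le36t/\ell$, and all $E\subset[t]$ with $|E|\le t/r$, more than $t2^{2\ell+1}$ vertices $w\in V_{j,i}$ satisfy: $L_w\cap E=\emptyset$; $|N(w)\cap Y_c|\ge2$ whenever $\omega(Y_c)\ge2^i$; and $N(w)\cap Y_c=\emptyset$ whenever $\omega(Y_c)<2^i$.*

Fix the data $(i,j,(Y_c),E)$. The conditions for distinct $w\in V_{j,i}$ are independent, since they involve different lists and different pairs. For one $w$, the list condition and the neighborhood conditions are independent of each other. For the list,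
$$\Pr(L_w\cap E=\emptyset)=\prod_{x=0}^{k-1}\Bigl(1-\frac{|E|}{t-x}\Bigr)\ge\Bigl(1-\frac{t}{r(t-k)}\Bigr)^k=\pi,$$
since $|E|\le t/r$ and $t-x\ge t-k$. For the neighborhoods, the sets $Y_c$ are disjoint, so the conditions for different $c$ are independent; and $\omega(Y_c)\ge2^i$ says that the mean $x=2^{-i}\omega(Y_c)$ is at least $1$. By (5) the probability of all of them is at least $4^{-\sum_ch(2^{-i}\omega(Y_c))}\ge4^{-36t/\ell}$.

So the number of good $w\in V_{j,i}$ is a sum of $m$ independent indicators with mean at least $\lambda$. By (3) it is at most $\lambda/2$ with probability at most $e^{-\lambda/8}$. Since $n\ge2$ gives $\ln(n+1)>1$, (4) yields $\lambda/2\ge32t2^{3\ell}\ge t2^{2\ell+1}$. So (★★) can fail for these data only with probability at most $e^{-\lambda/8}$.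

It remains to count the data. There are $\ell$ choices of $i$, $r$ of $j$, at most $2^t$ of $E$, and at most $(n+1)^{2^{3\ell+1}}$ of each $Y_c$. The logarithm of the total is at most
$$\ln(r\ell)+t\ln2+t2^{3\ell+1}\ln(n+1)\le t\ln(n+1)\bigl(2+2\cdot2^{3\ell}\bigr)\le2.25\,t\,2^{3\ell}\ln(n+1),$$
using $r\ell\le n$ and $2^{3\ell}\ge8$. By (4), $\lambda/8\ge8t2^{3\ell}\ln(n+1)$, which is strictly larger. So the union bound gives (★★) with positive probability. Fix $G$ and lists satisfying it.

**Step 5: cutting down the color classes.** Now let $f$ be any partial coloring from the lists. A vertex of $V_j$ sees only colors outside $V_j$, so put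
$$X_c^j=f^{-1}(c)\setminus V_j,\qquad \mu_c=\omega(f^{-1}(c)).$$
(★★) speaks only about small sets, so large classes must be cut. If $\omega(X_c^j)\le2^{2\ell}$, let $Y_c^j=X_c^j$. Otherwise let $Y_c^j\subset X_c^j$ be inclusion-minimal with weight at least $2^{2\ell}$. Let $\nu_c^j=\omega(Y_c^j)$. Weights are at most $\frac12$, so minimality gives $\nu_c^j\le2^{2\ell}+\frac12$. Weights are at least $2^{-\ell}$, so $|Y_c^j|\le2^\ell(2^{2\ell}+1)\le2^{3\ell+1}$. Moreover, for $i\le\ell$,
$$\omega(X_c^j)\ge2^i\iff\nu_c^j\ge2^i,\tag{7}$$
because either the two weights are equal or both are at least $2^{2\ell}\ge2^i$.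

**Step 6: choosing the level.** We look for a level $i$ at which the total price of all colors is small, for all parts at once, because the part is chosen later. Fix $c$, and let $j_0$ maximize $\omega(f^{-1}(c)\cap V_j)$ over $j$. For $j\ne j_0$ the part $V_j$ carries at most half of $\mu_c$, so $\mu_c/2\le\omega(X_c^j)\le\mu_c$. Put $\nu^*=\min(\mu_c,2^{2\ell})$. Then for $j\neq j_0$
$$\nu^*/2\le\nu_c^j\le2\nu^*.$$
Indeed, if $\omega(X_c^j)\le2^{2\ell}$, then $\nu_c^j=\omega(X_c^j)$ is at least $\mu_c/2\ge\nu^*/2$ and at most $\min(\mu_c,2^{2\ell})=\nu^*$. Otherwise $\mu_c>2^{2\ell}$, so $\nu^*=2^{2\ell}$ and $\nu^*\le\nu_c^j\le\nu^*+\frac12\le 2\nu^*$.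

If $b/2\le a\le2b$ with $b>0$, then $a\le2b$ and $1/a\le2/b$, so $h(a)\le2h(b)$; for $b=0$ both are $0$. Hence $h(\nu_c^j2^{-i})\le2h(\nu^*2^{-i})$ for $j\ne j_0$. The one exceptional part $j_0$ is handled by its own sum. By (6),
$$\sum_{i=1}^\ell\max_jh(\nu_c^j2^{-i})\le\sum_{i}h(\nu_c^{j_0}2^{-i})+2\sum_ih(\nu^*2^{-i})\le12+24=36.$$
Summing over the $t$ colors and averaging over the $\ell$ levels, we find $i\in[\ell]$ with
$$\sum_{c=1}^th(\nu_c^j2^{-i})\le\frac{36t}\ell\qquad\text{for all }j\in[r].$$
Fix this $i$.

**Step 7: choosing the part.** This repeats Step 3 of Theorem 5 with weights. Let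
$$E_j=\{c:\omega(X_c^j)<2^i\},\qquad F=\{c:c\in E_j\text{ for at least two }j\},\qquad E_j'=E_j\setminus F.$$
The sets $E_1',\dots,E_r'\subset[t]$ are pairwise disjoint, so some $j$ has $|E_j'|\le t/r$; fix it. If $c\in E_{j_1}\cap E_{j_2}$ with $j_1\ne j_2$, then every vertex of color $c$ lies outside $V_{j_1}$ or outside $V_{j_2}$, so
$$\mu_c\le\omega(X_c^{j_1})+\omega(X_c^{j_2})<2^{i+1}.$$
As weights are at least $2^{-\ell}$, fewer than $2^{i+1+\ell}\le2^{2\ell+1}$ vertices have color $c$. Hence at most $t2^{2\ell+1}$ vertices have a color in $F$.

**Step 8: a vertex without a unique color.** Apply (★★) with $i$, $j$, the sets $Y_c=Y_c^j$ ($c\in[t]$) and $E=E_j'$. These sets are pairwise disjoint and satisfy the size and price conditions by Steps 5 and 6. More than $t2^{2\ell+1}$ vertices $w\in V_{j,i}$ satisfy the conditions of (★★), so one of them is uncolored or has $f(w)\notin F$. Recall $N(w)\subset V\setminus V_j$.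

If $c\in E_j$, then $\omega(X_c^j)<2^i\le2^{2\ell}$, so $Y_c^j=X_c^j$, and (★★) gives $N(w)\cap X_c^j=\emptyset$: color $c$ does not appear in $N(w)$. If $c\notin E_j$, then $\nu_c^j\ge2^i$ by (7), and (★★) gives $|N(w)\cap Y_c^j|\ge2$: color $c$ appears at least twice in $N(w)$. If $w$ is colored, then $f(w)\in L_w$ and $L_w\cap E_j'=\emptyset$ give $f(w)\notin E_j'$; with $f(w)\notin F$ we get $f(w)\notin E_j$, so $f(w)$ appears at least twice in $N(w)$. Thus $N[w]$ has no unique color, and $f$ is not CFCN$^*$. Since $f$ was arbitrary, $ch^*_{CN}(G)\ge k+1$. $\square$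

## Fixed $r$: the sharp constants

**Proof of Theorem 1(b).** The plan is to choose the parameters in Proposition 6 so that $\pi$ takes up nearly all of $m$ and everything else is of lower order.

**Step 1: parameters.** Let $0<\varepsilon<1$ and let $A\ge3$ be an integer. Put $\beta_{r,A}=-\ln\bigl(1-\frac A{r(A-1)}\bigr)$. This is finite because $\frac A{r(A-1)}\le\frac12\cdot\frac32=\frac34$, and $\beta_{r,A}\to-\ln(1-\frac1r)=\beta_r$ as $A\to\infty$. For large $m$ set
$$k=\Bigl\lfloor\frac{(1-\varepsilon)\ln m}{\beta_{r,A}}\Bigr\rfloor,\qquad t=Ak,\qquad \ell=\Bigl\lceil\frac\varepsilon6\log_2m\Bigr\rceil .$$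
Then $\frac t{r(t-k)}=\frac A{r(A-1)}$, so $\pi=e^{-\beta_{r,A}k}\ge m^{-(1-\varepsilon)}$. Both $t$ and $\ell$ are of order $\ln m$, so $t/\ell=O(1)$, and $2^{3\ell}\le8m^{\varepsilon/2}$. Here $r,\varepsilon,A$ are fixed as $m\to\infty$. The left side of (4) is $\Omega(m\cdot m^{-(1-\varepsilon)})=\Omega(m^\varepsilon)$; the right side is $O(m^{\varepsilon/2}\ln^2m)$, since $t=O(\ln m)$ and $\ln(n+1)=O(\ln m)$. So (4) holds for large $m$, and Proposition 6 gives a graph with $ch^*_{CN}\ge k+1\ge(1-\varepsilon)\ln m/\beta_{r,A}$. As $n=r\ell m$, we have $\ln n=(1+o(1))\ln m$, and therefore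
$$\liminf_{m\to\infty}\frac{ch^*_{CN}}{\ln n}\ge\frac{1-\varepsilon}{\beta_{r,A}}.$$

**Step 2: the diagonal.** For $s=1,2,\dots$ take $\varepsilon=\frac1{s+1}$, $A=s+2$, and choose $m$ so large that $n\ge s$ and $ch^*_{CN}/\ln n\ge(1-2\varepsilon)/\beta_{r,A}$. As $s\to\infty$ the right side tends to $1/\beta_r$. We obtain a sequence of $r$-partite graphs with $n\to\infty$ and
$$ch_{CN}\ge ch^*_{CN}\ge(1-o(1))\frac{\ln n}{\beta_r}.\tag{8}$$

**Step 3: the chromatic parameters equal $r$.** The graphs are $r$-colorable, so $\chi^*_{CN}\le\chi_{CN}\le r$. Suppose $\chi^*_{CN}=s\le r-1$. If $s=1$, Lemma 4 gives $ch^*_{CN}=1$. If $s\ge2$, it gives $ch^*_{CN}\le\ln n_1^{CN}/\beta_s+1\le\ln n/\beta_{r-1}+1$, because $\beta_s$ decreases in $s$. Since $1/\beta_{r-1}<1/\beta_r$, both contradict (8) for large $n$. So $\chi^*_{CN}=\chi_{CN}=r$ from some point on.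

**Step 4: upper bounds and $n_1$.** Lemma 4 now gives $ch^*_{CN}\le ch_{CN}\le\ln n/\beta_r+1$, so both are $(1+o(1))\ln n/\beta_r$. It also gives $(1-o(1))\ln n/\beta_r\le ch^*_{CN}\le\ln n_1^{CN}/\beta_r+1$, hence $\ln n_1^{CN}\ge(1-o(1))\ln n$, while $n_1^{CN}\le n$. Lemma 3 transfers everything to $B(G)$, where $\ln(2n)=(1+o(1))\ln n$ and $\ln(2n_1^{CN})=(1+o(1))\ln n$. Finally, Lemma 4 says $ch\le\ln\nu/\beta_r+1$ for every graph with $\chi=r$, in each of the four cases, so $1/\beta_r$ cannot be replaced by a larger value. $\square$

**Proof of Theorem 1(c).** First let $0<c<1$. Since $r\beta_r=-r\ln(1-\frac1r)\to1$ as $r\to\infty$, there is $r$ with $\frac1{r\beta_r}>c$. Take the sequence from (b) for this $r$, or the sequence of graphs $B(G)$. In each of the four cases $\chi=r$, $ch=(1+o(1))\ln n/\beta_r$ and $\ln\nu=(1+o(1))\ln n$, where $n=n(G)$. So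
$$\frac{ch}{\chi\ln\nu+1}\to\frac1{r\beta_r}>c,$$
and a tail of the sequence satisfies (2).

Conversely, let $G$ be any graph with $\nu\ge2$. If $\chi=r\ge2$, then Lemma 4 and $\beta_r>1/r$ give $ch\le\ln\nu/\beta_r+1<r\ln\nu+1$. If $\chi=1$, then $ch=1<\ln\nu+1$. So $ch<\chi\ln\nu+1$ in all cases. Along a sequence with $\nu\to\infty$ we eventually have $\nu\ge2$, so (2) cannot hold for every $m$ with any $c\ge1$. $\square$

## Letting $r$ grow to $\log_2m$

In the previous section $r$ was fixed. Proposition 6 also allows $r$ to grow, at the price of an absolute constant.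

**Theorem 7.** There are absolute constants $c>0$, $m_0$ such that for all $m\ge m_0$ and $2\le r\le\log_2m$ there is an $r$-colorable graph $G$ on $n$ vertices, $m\le n\le m^2$, with $ch^*_{CN}(G)\ge c\,r\ln n$. Moreover $\frac c2r\le\chi^*_{CN}(G)\le\chi_{CN}(G)\le r$. So (ii), (iv) for $G$, and (i), (iii) for $B(G)$, are tight up to an absolute constant factor.

**Step 1: parameters.** Let $\eta=10^{-4}$ and
$$k=\lfloor\eta r\log_2m\rfloor,\qquad t=3k,\qquad \ell=\lceil\tfrac1{12}\log_2m\rceil .$$
For large $m$ we have $k\ge1$, and $\frac t{r(t-k)}=\frac3{2r}\le\frac34$. On $[0,\frac34]$ we have $1-x\ge4^{-4x/3}$, because the right side is convex and the two sides agree at $0$ and at $\frac34$. Hence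
$$\pi=\Bigl(1-\frac3{2r}\Bigr)^k\ge4^{-2k/r}\ge4^{-2\eta\log_2m}=m^{-4\eta}.$$

**Step 2: checking (4).** We have $t/\ell\le36\eta r\le36\eta\log_2m$; this is where $r\le\log_2m$ is used. So $4^{-36t/\ell}\ge m^{-2\cdot36\cdot36\eta}=m^{-2592\eta}$, and
$$\lambda\ge m^{1-2596\eta}\ge m^{0.74}.$$
On the right side of (4), $t\le3\eta\log_2^2m$, $2^{3\ell}\le8m^{1/4}$ and $\ln(n+1)=O(\ln m)$, all uniformly in $r$. So the right side is $O(m^{1/4}\log^3m)$, and (4) holds for $m\ge m_0$.

**Step 3: the bounds.** Proposition 6 gives $ch^*_{CN}(G)\ge k+1\ge\eta r\log_2m$. Since $n=r\ell m$, we have $m\le n\le m^2$ for large $m$, so $\log_2m=\frac{\ln m}{\ln2}\ge\frac{\ln n}{2\ln2}$ and $ch^*_{CN}\ge c\,r\ln n$ with $c=5\cdot10^{-5}$. The graph is $r$-colorable, so $\chi^*_{CN}\le\chi_{CN}\le r$. By Proposition 2, $cr\ln n\le\chi^*_{CN}\ln n+1$, so $\chi^*_{CN}\ge cr-\frac1{\ln n}\ge\frac c2r$ once $\ln n\ge1/c$, because $r\ge2$; enlarge $m_0$ if necessary.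

**Step 4: tightness in the four cases.** In cases (ii) and (iv) for $G$ the upper bound is at most $r\ln n+1\le2r\ln n$. In cases (i) and (iii) for $B(G)$, Lemma 3 shows that it is at most $r\ln(2n)+1\le3r\ln n$. The choice number is at least $cr\ln n$ in all four. The parameter $n_1^{CN}(G)$ tends to infinity with $m$, since $cr\ln n\le r\ln n_1^{CN}+1$ gives $\ln n_1^{CN}\ge c\ln n-\frac1r$; and $n_1^{ON}(B(G))=2n_1^{CN}(G)$. $\square$

## A $\ln^2 n$ ceiling for closed neighborhoods

Can $\chi_{CN}$ be much larger than $\ln n$ in a sequence for which (ii) is tight? No, because $ch_{CN}$ never exceeds the order of $\ln^2n$.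

**Theorem 8.** $ch_{CN}(G)\le50000\ln^2n+1$ for every graph with $n\ge2$ vertices. Hence tightness of (ii) with constant $c$ forces $\chi_{CN}=O_c(\ln n)$, so the range $r\le\log_2m$ in Theorem 7 is best possible for (ii) up to a constant factor.

The second sentence follows at once: $c(\chi_{CN}\ln n+1)\le50000\ln^2n+1$ bounds $\chi_{CN}$ by $O_c(\ln n)$.

For the first sentence, a natural attempt is to color every vertex at random from its list. If all lists equal one set of $O(\ln^2n)$ colors and $|N[u]|\ge n/2$, then each color is expected to appear on many vertices of $N[u]$, and nothing makes one of them unique. What would help is a sample $S_u\subset N[u]$ of only about $\ln n$ vertices that uses colors found nowhere else in $N[u]$: with more colors than sampled vertices, a random coloring of $S_u$ will contain a unique color. Sampling at one rate does not suit neighborhoods of different sizes, so we use one rate for each power of two, and reserve a share of the palette for each rate. Small neighborhoods are treated greedily. There are $O(\ln n)$ scales and each needs $O(\ln n)$ colors, which gives $\ln^2n$.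

*Proof of the bound.* Let $\Lambda=\ln n$, $C=50000$, and let lists $L_v$ with $|L_v|=k=\lceil C\Lambda^2\rceil$ be given. We find a CFCN coloring from the lists.

**Step 1: low and high vertices.** Let $2^{i_0}$ be the least power of two that is at least $320\Lambda$, so $2^{i_0}\le640\Lambda$, and let $i_1=\lfloor\log_2n\rfloor$. Call $v$ *low* if $|N[v]|<2^{i_0}$, otherwise *high*. A high vertex $u$ has the level $i\in\{i_0,\dots,i_1\}$ determined by $2^i\le|N[u]|<2^{i+1}$. If $i_0>i_1$, there are no high vertices.

**Step 2: types of vertices, to sample the large neighborhoods.** For each vertex $v$ independently let $\tau(v)=i$ with probability $80\Lambda2^{-i}$ for $i_0\le i\le i_1$, and $\tau(v)=0$ otherwise. This is legitimate, since the probabilities sum to at most $160\Lambda2^{-i_0}\le\frac12$. For a high $u$ of level $i$ let $S_u=N[u]\cap\tau^{-1}(i)$. Its expected size lies in $[80\Lambda,160\Lambda]$. By (3),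
$$\Pr\bigl(|S_u|<40\Lambda\bigr)\le e^{-10\Lambda}=n^{-10},\qquad \Pr\bigl(|S_u|>320\Lambda\bigr)\le e^{-160\Lambda/3}\le n^{-53}.$$
As $n(n^{-10}+n^{-53})<1$, we can fix $\tau$ with $40\Lambda\le|S_u|\le320\Lambda$ for all high $u$.

**Step 3: types of colors, to reserve colors.** Let $T=\{0,i_0,\dots,i_1\}\times\{\text{low},\text{high}\}$. The first factor has at most $\log_2n+1$ elements, so $|T|\le2(\log_2n+1)\le4\log_2 n=\frac4{\ln2}\Lambda\le6\Lambda$. Give each color an independent uniform type in $T$. A list has an expected number of at least $C\Lambda^2/(6\Lambda)=C\Lambda/6$ colors of each type; by (3) it has fewer than $C\Lambda/12$ of a given type with probability at most $e^{-C\Lambda/48}=n^{-C/48}$. There are $n$ lists and at most $6\Lambda$ types, and $6\Lambda n\cdot n^{-C/48}<1$. So fix types such that every list has at least $C\Lambda/12$ colors of every type.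

**Step 4: the coloring.** Order the vertices and color them one by one. Each $v$ receives a uniformly random color among those colors of $L_v$ whose type is $(\tau(v),\text{status of }v)$, where the status is low or high; for a low $v$, the colors of earlier low neighbors are excluded. At most $640\Lambda$ colors are excluded. So each choice is, given the past, uniform on a set of at least
$$M:=\Bigl(\frac C{12}-640\Bigr)\Lambda\ge1280\,e\,\Lambda$$
colors; numerically $C/12-640>3526$ and $1280e<3480$.

**Step 5: low vertices are satisfied.** The color of a low $v$ differs from those of its low neighbors, since of two adjacent low vertices the later one avoids the color of the earlier one. It differs from those of its high neighbors because the second coordinates of the types differ. So it is unique in $N[v]$.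

**Step 6: high vertices are satisfied with positive probability.** Let $u$ be high of level $i$ and $x=|S_u|$. A color with first coordinate $i$ is given only to vertices $v$ with $\tau(v)=i$, so within $N[u]$ such colors appear only on $S_u$. If $N[u]$ has no unique color, then every color on $S_u$ appears at least twice there, so at most $x/2$ colors appear on $S_u$, and at least $x/2$ vertices of $S_u$ repeat the color of an earlier vertex of $S_u$. Given the past, a particular vertex of $S_u$ repeats with probability at most $x/M<1$. For a fixed set of $\lceil x/2\rceil$ vertices of $S_u$, all of them repeat with probability at most $(x/M)^{\lceil x/2\rceil}\le(x/M)^{x/2}$. There are at most $2^x$ such sets. Since $x\le320\Lambda$ and $1280\Lambda/M\le1/e$, while $x/2\ge20\Lambda$, the probability that $N[u]$ has no unique color is at most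
$$2^x\Bigl(\frac xM\Bigr)^{x/2}=\Bigl(\frac{4x}M\Bigr)^{x/2}\le\Bigl(\frac{1280\Lambda}M\Bigr)^{20\Lambda}\le e^{-20\Lambda}<\frac1n.$$
There are at most $n$ high vertices, so by the union bound some outcome satisfies all of them and is a CFCN coloring. Hence $ch_{CN}(G)\le k\le C\Lambda^2+1$. $\square$

## Open neighborhoods and polynomially large $\chi$

For open neighborhoods the picture is different. There, leaves and subdivided edges can force a coloring to be proper on a complete multipartite graph, so the attempt that failed for closed neighborhoods succeeds, with the help of Alon's theorem.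

**Theorem 9.** Fix $\varepsilon>0$. There is $c_\varepsilon>0$ such that for all integers $r\ge2$ and $m\ge\max(2,r^\varepsilon)$ there is a graph $H$ with $n\le m^2r^2$ vertices, $\chi_{ON}(H)=\chi^*_{ON}(H)=r$ and $ch_{ON}(H)\ge ch^*_{ON}(H)\ge c_\varepsilon\,r\ln n$. Taking $m=\max(2,\lceil r^\varepsilon\rceil)$, this covers $r$ as large as order $n^{1/(2+2\varepsilon)}$. Conversely $ch_{ON}(G)\le\lfloor\sqrt n\rfloor+\lceil\sqrt n\rceil$ for every $G$ without isolated vertices, so tightness of (i) with constant $c$ forces $\chi_{ON}=O_c(\sqrt n/\ln n)$.

**Step 1: the graph $H$.** Let $K=K_{m*r}$. Subdivide every edge of $K$ once and attach a leaf to each original vertex. There are $mr$ original vertices, $mr$ leaves and $\binom r2m^2$ subdivision vertices, so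
$$n=2mr+\tbinom r2m^2\le m^2r^2,$$
where the inequality amounts to $4\le m(r+1)$. No vertex is isolated.

**Step 2: CFON$^*$ colorings of $H$ are proper on $K$.** An original vertex is the only neighbor of its leaf, so it must be colored. Two adjacent vertices of $K$ form the neighborhood of a subdivision vertex, and both are colored, so their colors must differ. Hence $\chi^*_{ON}(H)\ge\chi(K)=r$ and $ch^*_{ON}(H)\ge ch(K)$, the ordinary choice number.

**Step 3: $\chi_{ON}(H)\le r$.** Color the original vertices by their part, with colors $1,\dots,r$, the leaves with $1$, and the subdivision vertices with $2$. A leaf sees one vertex. A subdivision vertex sees two vertices of different colors. An original vertex sees exactly one leaf, of color $1$, and otherwise only color $2$. So this is a CFON coloring, and $\chi_{ON}(H)=\chi^*_{ON}(H)=r$.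

**Step 4: the choice number.** By Alon (*Choice numbers of graphs: a probabilistic approach*, Combin. Probab. Comput. 1 (1992) 107–114), there is an absolute $c_1>0$ with $ch(K_{m*r})\ge c_1r\ln m$ for all $m,r\ge2$. From $r\le m^{1/\varepsilon}$ we get
$$\ln n\le2\ln m+2\ln r\le\Bigl(2+\frac2\varepsilon\Bigr)\ln m .$$
So $ch^*_{ON}(H)\ge c_\varepsilon r\ln n$ with $c_\varepsilon=c_1\varepsilon/(2+2\varepsilon)$. With $m=\max(2,\lceil r^\varepsilon\rceil)\le2r^\varepsilon$ we have $n\le4r^{2+2\varepsilon}$, so $r\ge(n/4)^{1/(2+2\varepsilon)}$.

**Step 5: the converse, first phase.** The aim is to color from lists of size $\lfloor\sqrt n\rfloor+s$, where $s=\lceil\sqrt n\rceil$. Vertices lying in many neighborhoods are dealt with first, each with a private color. Call each of the $n$ sets $N(v)$, indexed by $v$, unsatisfied at the start. While some vertex $u$ lies in at least $s$ unsatisfied sets, color $u$ with a color from its current list, delete this color from all other lists, and declare all sets containing $u$ satisfied. A colored vertex then lies in no unsatisfied set, so it is never chosen again. The color of $u$ is used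 at no other vertex: it has been deleted from the lists of all vertices colored later, and the colors used earlier had been deleted from the list of $u$. So every set containing $u$ has the unique color of $u$, and keeps it until the end. Each step satisfies at least $s$ sets, so there are at most $n/s\le\sqrt n$ steps, hence at most $\lfloor\sqrt n\rfloor$. Each list loses at most $\lfloor\sqrt n\rfloor$ colors, so every uncolored vertex has at least $s$ colors left at all times.

**Step 6: the converse, second phase.** Now each uncolored vertex lies in at most $s-1$ unsatisfied sets, and no colored vertex lies in any of them. Let $\mathcal U$ be the family of sets that are unsatisfied at this moment. Color the remaining vertices one by one, maintaining that every set of $\mathcal U$ that contains a colored vertex has a unique color. When $v$ is to be colored, choose one current unique color in each set of $\mathcal U$ that contains $v$ and already contains a colored vertex, and avoid these colors. They are at most $s-1$, and $v$ has at least $s$ colors, so this is possible. The chosen unique colors stay unique; a set of $\mathcal U$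 containing $v$ that had no colored vertex gets the unique color of $v$; the other sets do not change. At the end all vertices are colored, and all sets $N(v)$ are non-empty because $G$ has no isolated vertices. So every $N(v)$ has a unique color, and we have a CFON coloring from the lists. This proves $ch_{ON}(G)\le\lfloor\sqrt n\rfloor+\lceil\sqrt n\rceil$.

**Step 7: the consequence for $\chi_{ON}$.** If (i) is tight with constant $c$, then $c(\chi_{ON}\ln n+1)\le ch_{ON}\le2\sqrt n+1$, so $\chi_{ON}=O_c(\sqrt n/\ln n)$. $\square$
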